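# Branchwidth is at most linear in circumference, for every matroid

## 1. Graphic matroids: a depth-first tree is enough

All matroids are finite. $M$ is a matroid on $E$ with rank function $r$, and
$$\lambda(A)=r(A)+r(E-A)-r(M)\qquad(A\subseteq E),$$
which is nonnegative by submodularity. We write $A\cup e$, $A-e$ for $A\cup\{e\}$, $A-\{e\}$.

**Definition (branchwidth).** A *branch decomposition* of $M$ is a subcubic tree $T$ (every internal node has degree at most $3$) with a bijection between the leaves of $T$ and $E$. Removing an edge of $T$ splits $E$ into two sets $A,B$; the *width* of the decomposition is the maximum, over the edges of $T$, of $\lambda(A)+1=r(A)+r(B)-r(M)+1$. The *branchwidth* $\mathrm{bw}(M)$ is the minimum width of a branch decomposition. (If $T$ has no edge, read the maximum as $1$, the smallest value $\lambda+1$ can take.)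

**Definition (circumference).** If $M$ has a circuit, its *circumference* is the maximum size of a circuit.

The question is whether short circuits force small branchwidth, with a linear bound. For graphs the answer is easy.

**Proposition 1.** Let $G$ be a graph with a cycle, and let $k$ be the circumference of its cycle matroid $M(G)$. Then $\mathrm{bw}(M(G))\le k$.

*Proof.* If $k=1$, every element is a loop or a coloop, so $\lambda$ is identically $0$ and the bound holds. Let $k\ge2$. Deleting isolated vertices and gluing components together at a vertex does not change $M(G)$, so let $G$ be connected with at least one edge.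

*Counting vertices instead of ranks.* Let $(A,B)$ be a partition of $E(G)$ into nonempty sets. Write $V(A)$ for the set of vertices incident with $A$ and $c(A)\ge1$ for the number of components of the graph $(V(A),A)$. Then $r(A)=|V(A)|-c(A)$ and $V(A)\cup V(B)=V(G)$, so
$$\lambda(A)=|V(A)|+|V(B)|-c(A)-c(B)-(|V(G)|-1)\le |V(A)\cap V(B)|-1. \tag{1}$$

*Short jumps.* Take a depth-first search tree, with root $w_0$ and depth function $d$. Every edge that is not a loop joins a vertex $v$ to a proper ancestor $u$, and $d(v)-d(u)\le k-1$: a tree edge jumps one level, and a non-tree edge that jumps $j$ levels closes a cycle of length $j+1\le k$ with the tree path.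

*The decomposition.* Assign each edge to its deeper end, and each loop to its vertex. Let $A_v$ be the set of edges assigned to $v$ or to a descendant of $v$. The *items* at $v$ are the single edges assigned to $v$ and the sets $A_c$ for the children $c$ of $v$; these are nonempty, since $vc\in A_c$. Working upward from the leaves of the search tree, build for each $v$ with $A_v\neq\emptyset$ a rooted binary tree $B_v$ with leaf set $A_v$: start with the first item (a single leaf, or $B_c$), and repeatedly add a new root whose two children are the tree built so far and the next item. Then $B_{w_0}$ is a subcubic tree with leaf set $E(G)$. For each of its edges, the set of leaves below that edge is a union $F$ of items at some vertex $v$.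

*The width.* Let $w\in V(F)\cap V(E-F)$. Each vertex of $V(F)$ is $v$, a proper ancestor of $v$, or a vertex of the subtree below a child $c$ with $A_c\subseteq F$. In the last case every edge at $w$ has its deeper end at $w$ or below $w$, so it lies in $A_c\subseteq F$, and $w\notin V(E-F)$. So $w=v$, or $w$ is a proper ancestor of $v$ and an end of an edge of $F$ whose deeper end $z$ is $v$ or a descendant of $v$; then $d(v)-d(w)\le d(z)-d(w)\le k-1$. Hence at most $k$ vertices are shared, and (1) gives $\lambda(F)+1\le k$. $\square$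

What changes for a general matroid? The proof used vertices three times: to count $\lambda$, to have a rooted tree whose nonedges respect ancestry, and to say where a short cycle sits. None of these exists in a matroid. What remains is circuits, contraction and duality.

## 2. The statement for all matroids, and why linear is the right order

The following is posed as a conjecture in Marcin Briański, Gwenaël Joret and Michał T. Seweryn, "Pathwidth vs cocircumference", arXiv:2306.03621 (2023): there is an absolute constant $c$ such that $\mathrm{bw}(M)\le ck$ for every matroid $M$ that has a circuit and has circumference $k$. For graphic matroids it is known by Birmelé's theorem that a graph with at least one cycle has treewidth at most its circumference minus $1$. For cographic matroids it is known because every graph with at least one edge has treewidth at most its cocircumference, the largest size of a bond. We prove the conjecture with $c=18$.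

**Theorem A.** If $M$ has a circuit and circumference $k$, then $\mathrm{bw}(M)\le 18(k-1)+1\le 18k$. Dually, if $M$ has a cocircuit and $k^*$ is the largest cocircuit size, then $\mathrm{bw}(M)\le 18(k^*-1)+1$.

The smallest cases can be done by hand. If $k=1$, all elements are loops or coloops and $\mathrm{bw}(M)\le1$. If $k=2$, any two elements in a common component lie in a circuit of size $2$, so $M$ is a direct sum of loops, coloops and parallel classes. List the elements with each parallel class consecutive and use a caterpillar tree: each edge of the tree displays a single element or an initial segment, so at most one class is split, $\lambda\le1$, and $\mathrm{bw}(M)\le2$.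

**Remark (the linear order is optimal; not used below).** The uniform matroid $U_{r,3r}$ with $r\ge1$ has circumference $r+1$, and $\mathrm{bw}(U_{r,3r})\ge r+1$. First, in any branch decomposition with $n\ge2$ leaves some edge has at least $n/3$ leaves on each side. Otherwise each edge has exactly one side with fewer than $n/3$ leaves; orient it away from that side and take a sink. The sink is not a leaf, since $n-1\ge n/3$. At an internal sink, at most three branches with fewer than $n/3$ leaves each would contain all $n$ leaves, which is impossible. In $U_{r,3r}$ both sides of such an edge have at least $r$ elements, hence rank $r$, and $\lambda+1=r+1$. The constant $18$ is not claimed to be optimal.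

## 3. Tangles, and the rank a tangle assigns to a set

Instead of building a decomposition, we assume that the branchwidth is large and look for a large circuit. Large branchwidth has a certificate.

**Definition (tangle).** A *tangle of order $\theta$* in $M$ is a family $\mathcal T\subseteq2^E$ such that

* (T1) $\lambda(A)+1<\theta$ for $A\in\mathcal T$;
* (T2) if $\lambda(A)+1<\theta$, then $A\in\mathcal T$ or $E-A\in\mathcal T$;
* (T3) no three (not necessarily distinct) members of $\mathcal T$ have union $E$;
* (T4) $E-e\notin\mathcal T$ for all $e\in E$.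

Think of the members of $\mathcal T$ as the "small sides". Put
$$r_{\mathcal T}(X)=\min\{\lambda(A):X\subseteq A\in\mathcal T\},$$
and $r_{\mathcal T}(X)=\theta-1$ if no member of $\mathcal T$ contains $X$.

**Example.** In $U_{r,3r}$ we have $\lambda(A)=|A|$ for $|A|\le r$ and $\lambda(A)=r$ for $r\le|A|\le2r$. The family $\mathcal T=\{A:|A|\le r-1\}$ is a tangle of order $r+1$: (T1) is clear; $\lambda(A)<r$ means $|A|<r$ or $|E-A|<r$, which is (T2); three members cover at most $3r-3$ elements; and $|E-e|=3r-1>r-1$. Here $r_{\mathcal T}(X)=\min(|X|,r)$. Now take a direct sum of this matroid, on $E_1$, with any matroid on $E_2$, and let $\mathcal T$ consist of the sets $A$ with $\lambda(A)<r$ and $|A\cap E_1|\le r-1$. Since $\lambda$ is additive over direct sums, the same checks show that this is a tangle of order $r+1$. For $|X\cap E_1|\le r-1$ the set $(X\cap E_1)\cup E_2$ is the best superset of $X$, so $r_{\mathcal T}(X)=\min(|X\cap E_1|,r)$. The tangle does not see $E_2$ at all.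

**Published theorem used.** The maximum order of a tangle in $M$ equals $\mathrm{bw}(M)$ (Geelen, Gerards, Robertson, Whittle, *Obstructions to branch-decomposition of matroids*, JCTB 96 (2006), following Robertson–Seymour, *Graph Minors X*). We use it only when $\mathrm{bw}(M)\ge3$, and only to obtain a tangle of order $\mathrm{bw}(M)$.

So Theorem A will follow from:

**Theorem B.** If $\mathcal T$ is a tangle of order $\theta\ge3$ in $M$, there is a circuit $C$ of $M$ with $r_{\mathcal T}(C)\ge(\theta-1)/18$.

The proof uses only a few properties of $r_{\mathcal T}$, which we isolate.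

**Definition (good pair).** $(M,\rho)$ is a *good pair* if $\rho:2^E\to\mathbb Z$ satisfies $\rho(\emptyset)=0$, is monotone and submodular, and

* (P) for all $R\subseteq E$ and all partitions $(U,V)$ of $E-R$ with $r_{M/R}(U)+r_{M/R}(V)=r(M/R)$: $\rho(R\cup U)=\rho(R)$ or $\rho(R\cup V)=\rho(R)$;
* (P0) $\rho(E-e)=\rho(E)$ for all $e\in E$.

Property (P) says that whenever a contraction of $M$ falls apart, $\rho$ sees only one side. For instance, $\rho=r$ on $U_{1,2}\oplus U_{1,2}$ violates (P), with $R=\emptyset$ and $U,V$ the two summands. If $(M,\rho)$ is good and $Z\subseteq E$, then $(M/Z,\ \rho(\cdot\cup Z)-\rho(Z))$ is good, because $(M/Z)/R=M/(Z\cup R)$.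

**Lemma 2.** Let $\mathcal T$ be a tangle of order $\theta\ge3$ in $M$. Then $(M,r_{\mathcal T})$ is good, $r_{\mathcal T}(E)=\theta-1$, and $r_{\mathcal T}(C)\le|C|-1$ for every circuit $C$.

*Proof.* Put $\rho=r_{\mathcal T}$. Members of $\mathcal T$ have $\lambda\le\theta-2$, so $\rho\le\theta-1$ always. By (T3), $E\notin\mathcal T$, so $\rho(E)=\theta-1$; then (T2) gives $\emptyset\in\mathcal T$, so $\rho(\emptyset)=0$. If $X\subseteq Y$, members containing $Y$ contain $X$, so $\rho$ is monotone.

*Submodularity.* If $\rho(X)=\theta-1$, then $\rho(X\cup Y)=\theta-1$ and $\rho(X\cap Y)\le\rho(Y)$, as required; likewise if $\rho(Y)=\theta-1$. Otherwise take $A\supseteq X$, $B\supseteq Y$ in $\mathcal T$ with $\lambda(A)=\rho(X)$, $\lambda(B)=\rho(Y)$. If $\lambda(A\cup B)\le\theta-2$, then $A\cup B\in\mathcal T$, since otherwise $A$, $B$, $E-(A\cup B)$ violate (T3). If $\lambda(A\cap B)\le\theta-2$, then $A\cap B\in\mathcal T$, since otherwise $A$, $B$, $E-(A\cap B)$ violate (T3). As $\rho\le\theta-1$, in all cases $\rho(X\cup Y)\le\lambda(A\cup B)$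 and $\rho(X\cap Y)\le\lambda(A\cap B)$. Submodularity of $\lambda$ finishes.

*(P0).* A set containing $E-e$ is $E-e$ or $E$, and neither is in $\mathcal T$. So $\rho(E-e)=\theta-1=\rho(E)$.

*(P).* If $\rho(R)=\theta-1$, there is nothing to prove. Otherwise take $A\in\mathcal T$ with $A\supseteq R$, $\lambda(A)=\rho(R)$, and put $U'=U-A$, $V'=V-A$. Since $M/R$ is the direct sum of its restrictions to $U$ and $V$, the contraction $M/A=(M/R)/(A-R)$ is the direct sum of its restrictions to $U'$ and $V'$; that is, $r(A\cup U')+r(A\cup V')=r(E)+r(A)$. As $E-U'=A\cup V'$,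
$$\lambda(U')=r(U')+r(A\cup V')-r(E)=r(U')+r(A)-r(A\cup U')\le r(E-A)+r(A)-r(E)=\lambda(A).$$
The inequality is submodularity for $E-A$ and $A\cup U'$, whose union is $E$ and whose intersection is $U'$. Likewise $\lambda(V')\le\lambda(A)$. As $A\cup U'\cup V'=E$, (T3) shows that $U',V'$ are not both in $\mathcal T$. Say $U'\notin\mathcal T$. Then $A\cup V'=E-U'\in\mathcal T$ by (T2), and it contains $R\cup V$, so $\rho(R\cup V)\le\lambda(U')\le\rho(R)$. The other case is symmetric.

*Circuits.* For $f\in E$, $\lambda(\{f\})\le1\le\theta-2$, so (T2) and (T4) give $\{f\}\in\mathcal T$ and $\rho(\{f\})\le1$. By submodularity $\rho(X)\le|X|$ for all $X$. Let $e\in C$; we claim $\rho(C)=\rho(C-e)$, which gives $\rho(C)\le|C|-1$. If $\rho(C-e)=\theta-1$, this is clear. Otherwise take $A\in\mathcal T$ with $A\supseteq C-e$ and $\lambda(A)=\rho(C-e)$. Since $e\in\mathrm{cl}(A)$, we have $\lambda(A\cup e)\le\lambda(A)\le\theta-2$. So $A\cup e\in\mathcal T$, since otherwise $A$, $\{e\}$, $E-(A\cup e)$ violate (T3). Hence $\rho(C)\le\lambda(A\cup e)\le\rho(C-e)$.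 $\square$

We use submodularity constantly in the following form: if $\rho$ is monotone and submodular and $A\subseteq B$, then for every $X$
$$\rho(B\cup X)-\rho(B)\le\rho(A\cup X)-\rho(A). \tag{2}$$
Indeed $\rho(A\cup X)+\rho(B)\ge\rho(B\cup X)+\rho((A\cup X)\cap B)\ge\rho(B\cup X)+\rho(A)$. In particular, if $\rho(R\cup X)>\rho(R)$, then $\rho(R\cup e)>\rho(R)$ for some $e\in X$.

## 4. Circuits under contraction

**Textbook facts.** The dual has rank function $r^*(A)=|A|-r(M)+r(E-A)$. Circuits of $M$ are the complements of the hyperplanes of $M^*$. A set is independent in $M$ iff its complement spans $M^*$. Also $(M/Z)^*=M^*\backslash Z$ and $(M\backslash Z)^*=M^*/Z$. Two elements are in the same *component* if they are equal or lie in a common circuit. One has $r(A)+r(E-A)=r(M)$ iff $A$ is a union of components.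

The *nullity* $n_M(A)=|A|-r_M(A)$ is monotone, and $n_M(A\cup B)=n_M(A)+n_{M/A}(B)$ for disjoint $A,B$. Two distinct circuits $C,C'$ have a union of nullity at least $2$: for $e\in C'-C$, the set $(C\cup C')-e$ contains $C$, so it has nullity at least $1$, and $e$ lies in its closure.

Disjoint sets $A,Z$ are *skew* in $M$ if $r(A\cup Z)=r(A)+r(Z)$; for example, two edge-disjoint cycles of a graph that share at most one vertex are skew. If $A'\subseteq A$, then $r(A'\cup Z)+r(A)\ge r(A\cup Z)+r(A')$, so skewness passes to subsets of $A$, and likewise of $Z$. For disjoint $A,Z$, $n_{M/Z}(A)=|A|-r(A\cup Z)+r(Z)\ge n_M(A)$, with equality iff $A,Z$ are skew. Hence a set independent in $M/Z$ is independent in $M/Z'$ for all $Z'\subseteq Z$.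

**(F0)** *If $n_M(A\cup D)=n_M(A)$ with $A\cap D=\emptyset$, then no circuit contained in $A\cup D$ meets $D$.* Indeed $n_{M/A}(D)=0$, so $D$ is independent in $M/A$. If a circuit $C\subseteq A\cup D$ had an element $e\in D$, then $e\in\mathrm{cl}(A\cup(D-e))$ and $D$ would be dependent in $M/A$. $\square$

**(F1)** *If $D$ is a circuit of $M/Z$ that is dependent in $M$, then $D$ is a circuit of $M$ skew to $Z$.* Proper subsets of $D$ are independent in $M/Z$, hence in $M$. So $D$ is a circuit of $M$, and $n_M(D)=1=n_{M/Z}(D)$. $\square$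

So a circuit of $M/Z$ is either independent in $M$ or a circuit of $M$ skew to $Z$. This dichotomy drives the proof.

**(F2)** *A circuit $D$ of $M/Z$ equals $C-Z$ for some circuit $C$ of $M$. If $C$ is a circuit of $M$ and $Z\subsetneq C$, then $C-Z$ is a circuit of $M/Z$.* Let $B$ be a basis of $Z$. Then $r(D\cup B)=r(Z)+|D|-1<|D\cup B|$, so $D\cup B$ contains a circuit $C$. As $B$ is independent, $C-Z\ne\emptyset$. An element $e\in C-Z$ lies in $\mathrm{cl}(Z\cup(C-Z-e))$, so $C-Z\subseteq D$ is dependent in $M/Z$, and $C-Z=D$. For the second part, $r_{M/Z}(C-Z)=|C|-1-|Z|$, so $C-Z$ is dependent in $M/Z$. If $A\subsetneq C-Z$, then $A\cup Z$ is independent in $M$, so $A$ is independent in $M/Z$. $\square$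

**(F3)** *Let $C$ be a circuit of $M$ and $X$ a circuit of $M/C$ that is independent in $M$. Then $n_M(C\cup X)=2$, and $W=(M|(C\cup X))^*$ has rank $2$ and no loops. Its parallel classes are $X$ and sets $S_1,\dots,S_a$ partitioning $C$, with $a\ge2$. Each $X\cup(C-S_i)$ is a circuit of $M$.* We write $\Pi(C,X;M)=\{S_1,\dots,S_a\}$.

*Proof.* $n_M(C\cup X)=n_M(C)+n_{M/C}(X)=2$, so $r(W)=2$. Every element of $C\cup X$ lies in a circuit of $M|(C\cup X)$ (for $X$ use (F2)), so $W$ has no loops. $X$ is the complement of the circuit $C$, hence a hyperplane of $W$, that is, a parallel class. If $C$ were a single parallel class, it would be a hyperplane and its complement $X$ would be a circuit of $M$, a contradiction. Each $S_i$ is a hyperplane of $W$, so its complement is a circuit. $\square$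

**Example.** In a graph, let $C$ be a cycle and $X$ a path meeting $C$ exactly in its two distinct ends. Then $\Pi(C,X;M)$ consists of the two arcs of $C$. In $U_{r,r+2}$ with $r\ge1$, take $|C|=r+1$ and $X=\{x\}$ the remaining element. Then $W=U_{2,r+2}$, all classes are singletons, and $a=r+1$. So in a matroid a circuit may be cut into many pieces, each of which can be dropped.

## 5. Contracting circuits greedily

Let $(M,\rho)$ be good.

**Big components.** If $\rho(R)<\rho(E)$, then by (2) some element $e$ has $\rho(R\cup e)>\rho(R)$. All such elements lie in one component of $M/R$: if two lay in different components, take $U$ to be the first component and $V$ the rest; then $\rho(R\cup U)>\rho(R)$ and $\rho(R\cup V)>\rho(R)$, contradicting (P). Denote this component by $K_R$.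

**(F4)** *If $\rho(R)<\rho(E)$, $Y\subseteq R$ and $\rho(R-Y)<\rho(R)$, then some element of $K_R$ lies in the same component of $M/(R-Y)$ as some element of $Y$.* By (2) some $y\in Y$ has $\rho((R-Y)\cup y)>\rho(R-Y)$, so $y\in K_{R-Y}$. Some $e\in K_R$ has $\rho(R\cup e)>\rho(R)$, and then $\rho((R-Y)\cup e)>\rho(R-Y)$ by (2), so $e\in K_{R-Y}$. $\square$

**The greedy sequence.** For $Z\subseteq E$ let $\kappa(Z)=\max\{\rho(D\cup Z)-\rho(Z):D\text{ a circuit of }M/Z\}$, and $\kappa(Z)=0$ if $M/Z$ has no circuits.

* If $Z\subseteq Z'$, then $\kappa(Z')\le\kappa(Z)$. By (F2) a circuit $D'$ of $M/Z'$ is $C-Z'$ for a circuit $C$ of $M/Z$, and by (2) $\rho(D'\cup Z')-\rho(Z')\le\rho(C\cup Z')-\rho(Z')\le\rho(C\cup Z)-\rho(Z)$.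
* If $\rho(Z)<\rho(E)$, then $\kappa(Z)>0$. Choose $e$ with $\rho(Z\cup e)>\rho(Z)$. If $e$ were a coloop of $M/Z$, then (P) with $U=\{e\}$ would give $\rho(E-e)=\rho(Z)<\rho(E)$, contradicting (P0). So $e$ is in a circuit $D$ of $M/Z$, and $\rho(D\cup Z)>\rho(Z)$.

Put $Z_0=\emptyset$. Let $C_i$ be a circuit of $M/Z_{i-1}$ attaining $\kappa_i:=\kappa(Z_{i-1})$, and $Z_i=Z_{i-1}\cup C_i$, until $\rho(Z_n)=\rho(E)$. Then
$$\kappa_1\ge\dots\ge\kappa_n>0,\qquad \rho(E)=\kappa_1+\dots+\kappa_n,\qquad \kappa_1=\max_C\rho(C). \tag{3}$$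
Put $\kappa_i=0$ for $i>n$. Theorem B amounts to the claim that the sum in (3) is at most $18$ times its first term, so we need the $\kappa_i$ to decay.

## 6. Two circuits: the value halves, or the circuits are skew

The natural hope is that $\kappa_2\le c\kappa_1$ with $c<1$, because $C_1$ and $C_2$ should splice into a better circuit. In one of the two cases of (F1) this works. Write $\kappa=\kappa_1$.

**Claim.** *If $C_2$ is independent in $M$, then $\kappa_2\le\kappa/2$.* Take distinct $S,S'\in\Pi(C_1,C_2;M)$. The circuits $C_2\cup(C_1-S)$ and $C_2\cup(C_1-S')$ have union $C_1\cup C_2$, since $S\cap S'=\emptyset$, and their intersection contains $C_2$. By submodularity and (2),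
$$2\kappa\ge\rho(C_1\cup C_2)+\rho(C_2)\ge(\kappa+\kappa_2)+\kappa_2 .\qquad\square$$

If this always happened, we would have $\rho(E)\le2\kappa$. But $C_2$ may be a circuit of $M$ skew to $C_1$, and then the splicing yields nothing. Here is the picture, with size in place of $\rho$. Take two disjoint cycles $C_1,C_2$ of length $2m$ ($m\ge2$), antipodal vertices $a,a'$ on $C_1$ and $b,b'$ on $C_2$, and edges $ab,a'b'$. A cycle using one joining edge uses both, since they form an edge cut, and then it uses one arc of length $m$ of each $C_i$. So the circumference is only $2m+2$, while $C_2$ is still a circuit of size $2m$ after $C_1$ is contracted.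

In general, suppose that some $D$ links $C_1$ and $C_2$, as $D=\{ab,a'b'\}$ does here. The circuits one obtains have the form $D\cup(C_1-S_1)\cup(C_2-S_2)$, and all we can guarantee is half of each $C_i$. Two halves add up to about $\kappa$, and every circuit is allowed to have $\rho=\kappa$. There is no contradiction, and this is exactly where the two-circuit argument stops.

With three skew circuits, three halves would give $\frac32\kappa>\kappa$. We do not need $\kappa_2\le c\kappa_1$; it is enough to have a slight loss every two rounds: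

**Lemma 3 (key lemma).** For $1\le i\le n$: if $\rho(E)-\rho(Z_{i-1})>\frac{10}3\kappa_i$, then $\kappa_{i+1}+\kappa_{i+2}\le\frac{11}6\kappa_i$.

**Proposition 4.** If $(M,\rho)$ is good and $\rho(E)>0$, some circuit $C$ has $\rho(C)\ge\rho(E)/18$.

*Proof from Lemma 3.* Let $i_0$ be the least $i$ with $\rho(E)-\rho(Z_{i-1})\le\frac{10}3\kappa_i$; it exists since $i=n$ qualifies. If $i_0=1$, then $\rho(E)\le\frac{10}3\kappa_1$ and we are done. Otherwise put $S=\sum_{j<i_0}\kappa_j=\rho(Z_{i_0-1})$ and sum Lemma 3 over $1\le j<i_0$: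
$$(S-\kappa_1+\kappa_{i_0})+(S-\kappa_1-\kappa_2+\kappa_{i_0}+\kappa_{i_0+1})\le\tfrac{11}6S .$$
Hence $S\le6(2\kappa_1+\kappa_2-2\kappa_{i_0})\le18\kappa_1-12\kappa_{i_0}$, and $\rho(E)\le S+\frac{10}3\kappa_{i_0}\le18\kappa_1$. $\square$

*Proof of Theorem B.* Apply Proposition 4 to the good pair $(M,r_{\mathcal T})$ of Lemma 2, where $r_{\mathcal T}(E)=\theta-1>0$. $\square$

*Proof of Theorem A.* If $k=1$, all elements are loops or coloops, $\lambda$ is identically $0$, and $\mathrm{bw}(M)\le1$. If $k\ge2$ and $\mathrm{bw}(M)\le2$, the bound holds. If $\theta=\mathrm{bw}(M)\ge3$, the published theorem gives a tangle $\mathcal T$ of order $\theta$, and Theorem B and Lemma 2 give a circuit $C$ with $(\theta-1)/18\le r_{\mathcal T}(C)\le|C|-1\le k-1$. For the dual statement, the formula for $r^*$ gives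
$$r^*(A)+r^*(E-A)-r^*(E)=|E|-2r(M)+r(A)+r(E-A)-(|E|-r(M))=\lambda(A),$$
so $\mathrm{bw}(M)=\mathrm{bw}(M^*)$, and we apply the first part to $M^*$. $\square$

It remains to prove Lemma 3. The plan is as follows. If it fails, there are three pairwise skew circuits $C_1,C_2,C_3$, all of value close to $\kappa$. A single $D$ linked to all three would finish the proof, but connectivity provides links to only two circuits at a time. So we use two links: $D$ joins $C_1$ to $C_2$, and $D'$ joins a *piece* $S$ of $C_1$ to $C_3$. The final circuit keeps half of $C_2$, half of $C_3$, and half of $S$, which is about a quarter of $\kappa$. The total is about $\frac54\kappa>\kappa$.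

## 7. Linking two skew circuits through a component

The next lemma produces the links. In it, $K$ is a component left after contracting $R$, and hypothesis (ii) says that $K$ touches both $Y_1$ and $Y_2$.

**Lemma 5.** Let $R\subseteq E$, let $Y_1,Y_2\subseteq R$ be disjoint, $R_0=R-(Y_1\cup Y_2)$, and $K$ a component of $M/R$. Suppose

* (i) $Y_1,Y_2$ are circuits of $M/R_0$ and are skew in $M/R_0$;
* (ii) for $i=1,2$, some element of $K$ is in the same component of $M_i:=M/(R-Y_i)$ as some element of $Y_i$.

Then there is a circuit $D\subseteq K$ of $M/R$ that is independent in $M/(R-Y_1)$ and in $M/(R-Y_2)$.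

*Proof.* **Part (a): one link for each $Y_i$ separately.** *There is a circuit $D_i\subseteq K$ of $M/R=M_i/Y_i$ that is independent in $M_i$.* Otherwise every independent set of $M_i|K$ is independent in $(M/R)|K$, so $r_{M_i}(K)=r_{M/R}(K)$. With $J=E-R-K$,
$$r_{M_i}(K)+r_{M_i}(J\cup Y_i)=r_{M/R}(K)+r_{M/R}(J)+r_{M_i}(Y_i)=r(M/R)+r_{M_i}(Y_i)=r(M_i),$$
since $K$ is a component of $M/R$. So no component of $M_i$ meets both $K$ and $Y_i$, contradicting (ii).

**Part (b): shrink each $Y_i$ to two elements.** By (i), $Y_i$ is a circuit of $M_i=(M/R_0)/Y_{3-i}$, so (F3) applies to $Y_i$ and $D_i$ in $M_i$. Choose $e_i,f_i$ in different classes of $\Pi(Y_i,D_i;M_i)$. They are not parallel in the loopless rank-2 matroid $(M_i|(Y_i\cup D_i))^*$, so they span it, and the complement $D_i\cup(Y_i-\{e_i,f_i\})$ is independent in $M_i$. Hence $D_i$ is independent in $M_i/(Y_i-\{e_i,f_i\})=M/(R-\{e_i,f_i\})$.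

**Part (c): one circuit through both.** Let $M_B=M/(R-\{e_1,f_1,e_2,f_2\})$. By (i), $(M/R_0)|(Y_1\cup Y_2)$ is the direct sum of its restrictions to the circuits $Y_1,Y_2$. By (F2), $\{e_1,f_1\}$ and $\{e_2,f_2\}$ are circuits of $M_B$, and $M_B|\{e_1,f_1,e_2,f_2\}$ is their direct sum; so $\{e_1,e_2\}$ is independent in $M_B$. Let $M'=M_B|(K\cup\{e_1,e_2\})$. Contracting $e_i$ makes $f_i$ a loop, and contracting a loop is the same as deleting it, so
$$M'/\{e_1,e_2\}=(M/R)|K,\qquad M'/e_2=(M/(R-\{e_1,f_1\}))|(K\cup e_1),$$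
and symmetrically for $M'/e_1$.

By (b), $D_1$ is independent in $M'/e_2$, and it is a circuit of $M'/\{e_1,e_2\}$. So $D_1\cup e_1$ is dependent in $M'/e_2$ and contains a circuit $D''\cup e_1$ with $D''\subseteq D_1$. As $e_1$ is not a loop of $M'/e_2$, $D''\ne\emptyset$. By (F2), $D''$ is a circuit of $M'/\{e_1,e_2\}$, so $D''=D_1$. Thus $D_1\cup e_1$ is a circuit of $M'/e_2$, and by (F2) $e_1$ is in a common component of $M'$ with $D_1\subseteq K$. Symmetrically, $e_2$ is in a common component of $M'$ with $D_2\subseteq K$. Since $M'/\{e_1,e_2\}=(M/R)|K$ is connected, any two elements of $K$ lie in a circuit of it, which extends to a circuit of $M'$ by (F2); so $K$ lies in one component of $M'$. Hence $M'$ is connected and has a circuit $X\ni e_1,e_2$, and $X\ne\{e_1,e_2\}$.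

Put $D=X-\{e_1,e_2\}\subseteq K$. By (F2) it is a circuit of $(M/R)|K$, and $D\cup e_1$ is a circuit of $M'/e_2$. So $D$ is independent in $M'/e_2$, i.e. in $M/(R-\{e_1,f_1\})$, hence in $M/(R-Y_1)$. Symmetrically for $Y_2$. $\square$

## 8. Three nearly full skew circuits

We begin the proof of Lemma 3. Replace $(M,\rho)$ by the good pair $(M/Z_{i-1},\rho(\cdot\cup Z_{i-1})-\rho(Z_{i-1}))$, for which $C_i,C_{i+1},\dots$ is a greedy sequence; so assume $i=1$. Let $\kappa=\kappa_1$. By (F2) every circuit of a contraction of $M$ lies in a circuit of $M$. Hence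
$$\rho(X)\le\kappa\quad\text{for every circuit }X\text{ of }M\text{ or of a contraction of }M. \tag{4}$$
Suppose for a contradiction that $\rho(E)>\frac{10}3\kappa$ and $\kappa_2+\kappa_3>\frac{11}6\kappa$. As $\kappa_2,\kappa_3\le\kappa$,
$$\kappa_2,\kappa_3>\tfrac56\kappa>0, \tag{5}$$
so $C_2,C_3$ exist. Let $P=C_1\cup C_2\cup C_3$, a disjoint union.

**Step 1. The three circuits are circuits of $M$, and $r(P)=r(C_1)+r(C_2)+r(C_3)$.** This step rules out every case in which splicing as in Section 6 already works.

If $C_2$ is independent in $M$, the Claim of Section 6 gives $\kappa_2\le\kappa/2$, contradicting (5). So by (F1) $C_2$ is a circuit of $M$ skew to $C_1$; in particular $C_1$ is a circuit of $M/C_2$.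

If $C_3$ is independent in $M/C_2$, apply (F3) in $M/C_2$ to its circuit $C_1$ and to $C_3$. For two classes $S,S'$ the circuits $C_3\cup(C_1-S)$, $C_3\cup(C_1-S')$ of $M/C_2$ have $\rho\le\kappa$ by (4). By submodularity and (2), $2\kappa\ge\rho(C_1\cup C_3)+\rho(C_3)\ge(\kappa+\kappa_3)+\kappa_3>2\kappa$, a contradiction. So by (F1) $C_3$ is a circuit of $M/C_2$.

If $C_3$ is independent in $M$, (F3) with the circuit $C_2$ of $M$ gives in the same way $2\kappa\ge\rho(C_2\cup C_3)+\rho(C_3)\ge(\kappa_2+\kappa_3)+\kappa_3>2\kappa$, a contradiction. So $C_3$ is dependent in $M$. Being a circuit of $M/(C_1\cup C_2)$, it is by (F1) a circuit of $M$ skew to $C_1\cup C_2$. This proves Step 1.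

Consequently each $C_i$ is a circuit of $M/Z$ for every union $Z$ of other $C_j$'s. Put $x_i=\kappa-\rho(C_i)\ge0$ and $\delta=\sum_i\rho(C_i)-\rho(P)\ge0$. As $\rho(P)=\kappa+\kappa_2+\kappa_3$,
$$\eta:=x_1+x_2+x_3+\delta=3\kappa-\rho(P)=2\kappa-\kappa_2-\kappa_3,\qquad 0\le\eta<\kappa/6. \tag{6}$$
From now on we use only Step 1, (4), (6) and $\rho(E)>\frac{10}3\kappa$. These are symmetric in $C_1,C_2,C_3$.

**Step 2. Two estimates for pieces.** The final circuit will contain a piece of each $C_i$, and we must add up the pieces. For $A_i\subseteq C_i$ (possibly empty),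
$$\rho(A_1\cup A_2\cup A_3)\ge\rho(A_1)+\rho(A_2)+\rho(A_3)-\delta, \tag{7}$$
because $\rho(P)\le\rho(A_1\cup A_2\cup A_3)+\sum_i(\rho(C_i)-\rho(A_i))$ by (2). Also,
$$\text{if }S,S'\subseteq C_i\text{ are disjoint, then }\max\{\rho(C_i-S),\rho(C_i-S')\}\ge\tfrac12\rho(C_i), \tag{8}$$
since $(C_i-S)\cup(C_i-S')=C_i$.

**Step 3. Which circuits a link touches.** Here we record how a circuit of $N=M/P$ attaches to the three circuits. For a circuit $D$ of $N$ let
$$\tau(D)=\{i: D\text{ is independent in }M/(P-C_i)\}.$$

If $i\notin\tau(D)$, then by (F1) $D$ is a circuit of $M/(P-C_i)$, and *$C_i$ is skew in $M$ to $(P-C_i)\cup D$*: indeed $r(P\cup D)-r(P)=|D|-1=r((P-C_i)\cup D)-r(P-C_i)$ and $r(P)=r(C_i)+r(P-C_i)$.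

If $i\in\tau(D)$, then (F3) applies in $M/(P-C_i)$ to its circuit $C_i$ and to $D$; put $\Pi_i(D)=\Pi(C_i,D;M/(P-C_i))$.

**Step 4. Splicing through a link that touches two circuits.** *Let $i\ne j$ be in $\tau(D)$, $l$ the third index, $S\in\Pi_i(D)$. There are disjoint nonempty $S',S''\subseteq C_j$ such that $D\cup(C_i-S)\cup(C_j-S')$ and $D\cup(C_i-S)\cup(C_j-S'')$ are circuits of $M/C_l$, hence have $\rho\le\kappa$.*

$Q=D\cup(C_i-S)$ is a circuit of $M/(C_j\cup C_l)$. As $j\in\tau(D)$, $D$ is independent in $M/(C_i\cup C_l)$, so $n_{M/C_l}(C_i\cup D)=1+0=1$ and $C_i$ is the only circuit of $(M/C_l)|(C_i\cup D)$. Since $Q\not\supseteq C_i$, $Q$ is independent in $M/C_l$. Apply (F3) in $M/C_l$ to $C_j$ and $Q$, and take two classes.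

**Step 5. No link touches all three: $|\tau(D)|\le2$ for every circuit $D$ of $N$.** This is the case where three halves give too much. Suppose $\tau(D)=\{1,2,3\}$. By (8) choose $S_1\in\Pi_1(D)$ with $\rho(C_1-S_1)\ge\frac12\rho(C_1)$. By Step 4 and (8) choose $S_2\subseteq C_2$ with $\rho(C_2-S_2)\ge\frac12\rho(C_2)$ such that $Q=D\cup(C_1-S_1)\cup(C_2-S_2)$ is a circuit of $M/C_3$. As $3\in\tau(D)$, $n_M(C_1\cup C_2\cup D)=n_M(C_1\cup C_2)=2$. By (F0), no circuit of $M$ inside $C_1\cup C_2\cup D$ meets $D$; so $Q\supseteq D$ is not a circuit of $M$, and by (F1) it is independent in $M$. By (F3) with $C_3$ and $Q$, and (8), choose $S_3$ with $\rho(C_3-S_3)\ge\frac12\rho(C_3)$ and $X=Q\cup(C_3-S_3)$ a circuit of $M$. By (7), $\rho(X)\ge\frac12\sum_i\rho(C_i)-\delta\ge\frac32\kappa-\eta>\kappa$, contradicting (4).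

**Step 6. A link touching two circuits cuts each of them into pieces of value about $\kappa/2$.** *If $\tau(D)=\{i,j\}$ and $S\in\Pi_i(D)$, then*
$$\rho(S)\ge\tfrac\kappa2-\eta\quad\text{and}\quad\rho(C_i-S)\ge\tfrac\kappa2-\eta. \tag{9}$$
Choose the better of $S',S''$ in Step 4. By (8) and (7), $\kappa\ge\rho(C_i-S)+\frac12(\kappa-x_j)-\delta$, so $\rho(C_i-S)\le\frac\kappa2+\frac{x_j}2+\delta$. Then $\rho(S)\ge\rho(C_i)-\rho(C_i-S)\ge\kappa-x_i-\frac\kappa2-\frac{x_j}2-\delta\ge\frac\kappa2-\eta$. Since $C_i-S$ contains another member of $\Pi_i(D)$, the second bound follows from the first.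

## 9. The link $D$, and a second link $D'$ to a piece of $C_1$

**Step 7. A link touching $C_1$ exists; choose it with the smallest piece.** Let $\mathcal F$ be the set of circuits $D$ of $N$ with $1\in\tau(D)$ and $|\tau(D)|=2$. *$\mathcal F\ne\emptyset$*: we have $\rho(P)\le3\kappa<\rho(E)$ and $\rho(P-C_i)\le2\kappa<3\kappa-\eta=\rho(P)$. So (F4), with $R=P$ and $Y=C_i$, gives hypothesis (ii) of Lemma 5 for $R=P$, $Y_1=C_1$, $Y_2=C_2$, $K=K_P$. Hypothesis (i) holds by Step 1, with $R_0=C_3$. The lemma gives a circuit $D$ of $N$ with $1,2\in\tau(D)$, and $|\tau(D)|=2$ by Step 5.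

**Choose $D\in\mathcal F$ and $S\in\Pi_1(D)$ with $|S|$ minimum** over all such pairs. By symmetry of the indices $2,3$, assume $\tau(D)=\{1,2\}$.

**Step 8. After contracting $P\cup D$ there is still room.** Put $R=P\cup D$. This step checks the inequalities needed to apply (F4) at $R$. The two circuits of Step 4 with $i=1$, $j=2$ have union $D\cup(C_1-S)\cup C_2$, and their intersection contains $D\cup(C_1-S)$. By submodularity and (9),
$$\rho(D\cup(C_1-S)\cup C_2)\le2\kappa-\rho(D\cup(C_1-S))\le2\kappa-\rho(C_1-S)\le\tfrac32\kappa+\eta. \tag{10}$$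
Hence, using $\eta<\kappa/6$ and (2):

* $\rho(R-S)\le\frac52\kappa+\eta<3\kappa-\eta=\rho(P)\le\rho(R)$, adding $C_3$ to (10);
* $\rho(R-C_3)=\rho(C_1\cup C_2\cup D)\le\bigl(2\kappa-\rho(C_1-S)\bigr)+\bigl(\rho(C_1)-\rho(C_1-S)\bigr)\le2\kappa+2\eta<3\kappa-\eta=\rho(P)\le\rho(R)$;
* $\rho(R)\le\rho(R-C_3)+\kappa\le3\kappa+2\eta<\frac{10}3\kappa<\rho(E)$.

**Step 9. The second link.** *There is a circuit $D'$ of $M/R$ that is independent in $M/(R-S)$ and in $M/(R-C_3)$.* Apply Lemma 5 with $Y_1=S$, $Y_2=C_3$, $K=K_R$. Hypothesis (ii) holds by Step 8 and (F4).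

For (i), let $R_0=R-(S\cup C_3)=(C_1-S)\cup C_2\cup D$. Since $3\notin\tau(D)$, Step 3 gives $M|R=M|(R-C_3)\oplus M|C_3$. Hence
$$(M/R_0)|(S\cup C_3)=(M|(R-C_3))/R_0\ \oplus\ M|C_3 .$$
So $C_3$ is a circuit of $M/R_0$ skew to $S$ there, and $(M/R_0)|S=(M/(R_0\cup C_3))|S=(M|R)/(R-S)$. Put $\Gamma=(M/(C_2\cup C_3))|(C_1\cup D)$. Then $(M|R)/(R-S)=\Gamma/((C_1-S)\cup D)$, whose dual is $\Gamma^*|S$. By (F3), $\Gamma^*$ is loopless and $S$ is one of its parallel classes, so $\Gamma^*|S=U_{1,|S|}$. Thus $(M/R_0)|S=U_{|S|-1,|S|}$, and $S$ is a circuit of $M/R_0$.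

## 10. A dual matroid of rank 3, and a hyperplane that misses half of $S$

Now $C_1$ carries two links, $D$ and $D'$. We want a circuit of $M/(C_2\cup C_3)$ that contains both links and keeps a good part of $C_1$. A graph shows what to aim for. Suppose that $C_1$ is a cycle with two disjoint chord paths: $D$ with ends $p,q$ and $D'$ with ends $p',q'$. Step 9 puts an end of $D'$ inside the arc $S$ of $C_1$ between $p$ and $q$. Minimality of $S$ forces the other end outside $S$. So the chords cross, and the ends occur around $C_1$ in the order $p,p',q,q'$. Let $a_1,a_2,a_3,a_4$ be the arcs $pp'$, $p'q$, $qq'$, $q'p$. Then $D\cup a_2\cup D'\cup a_4$ is a cycle ($p\to q\to p'\to q'\to p$), and so is $D\cup a_3\cup D'\cup a_1$ ($p\to q\to q'\to p'\to p$). Together they cover $S=a_1\cup a_2$, so one of them keeps at least half of it. Steps 10 to 13 carry this out in the dual.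

**Step 10. The rank-3 matroid $\Phi^*$.** Let $\Phi=(M/(C_2\cup C_3))|(C_1\cup D\cup D')$. Circuits of $\Phi$ are the complements of the hyperplanes of $\Phi^*$, so we collect hyperplanes. $C_1$ is a circuit of $\Phi$, and $\Phi/C_1=N|(D\cup D')$ has rank $(|D|-1)+(|D'|-1)$, because $D$ is a circuit of $N$ and $D'$ is a circuit of $N/D=M/R$. So $r(\Phi)=|C_1|+|D|+|D'|-3$, i.e. $n(\Phi)=3$, and $\Phi^*$ has rank $3$.

* (a) $D\cup D'$ is a hyperplane of $\Phi^*$, the complement of $C_1$. $\Phi^*$ has no loops: by (F2) each element of $D\cup D'$ is in a circuit of $N|(D\cup D')=\Phi/C_1$ and hence in a circuit of $\Phi$, and $C_1$ itself is a circuit of $\Phi$.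
* (b) $r_{\Phi^*}(D')=|D'|-r(\Phi)+r_\Phi(C_1\cup D)=|D'|-r(\Phi)+(|C_1|-1)+(|D|-1)=1$.
* (c) $\Phi\backslash D'=\Gamma$, so $\Gamma^*=\Phi^*/D'$. By (F3) it is loopless, of rank $2$, and its parallel classes are $D$ and the members of $\Pi_1(D)$. So $S\cup D'$ is a flat of $\Phi^*$ of rank $1+1=2$, i.e. a hyperplane.
* (d) $r_{\Phi^*}(S)=2$: $D'$ is independent in $(M/(R-S))|(S\cup D')=\Phi/((C_1-S)\cup D)$, whose dual is $\Phi^*|(S\cup D')$. So $S$ spans $\Phi^*|(S\cup D')$, which has rank $2$ by (c).

Recall that in a rank-3 matroid a set of rank $2$ lies in exactly one hyperplane.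

**Step 11. $D'$ is dependent in $N$.** This step makes $D'$ a link in its own right, on the same footing as $D$. Suppose $D'$ is independent in $N$. By (F3) applied to $D$ and $D'$ in $N$, $n_N(D\cup D')=2$ and there are disjoint nonempty $D^1,\dots,D^b\subseteq D$, $b\ge2$, such that the sets $D_i=D'\cup(D-D^i)$ are circuits of $N$.

*$3\in\tau(D_i)$ for all $i$.* Otherwise, since also $3\notin\tau(D)$, $D_i$ and $D$ are distinct circuits of $M/(C_1\cup C_2)$ by Step 3, so $n_{M/(C_1\cup C_2)}(D\cup D')\ge2$. As $n_{M/(C_1\cup C_2)}(D)=1$, $D'$ is dependent in $M/(C_1\cup C_2\cup D)=M/(R-C_3)$, contradicting Step 9.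

*At most one $i$ has $2\notin\tau(D_i)$.* If two did, they would give two distinct circuits of $M/(P-C_2)$, so $n_{M/(P-C_2)}(D\cup D')\ge2=n_N(D\cup D')$. Contracting $C_2$ cannot lower nullity, so equality holds, and $C_2$ is skew to $D\cup D'$, hence to $D$, in $M/(P-C_2)$. Then $n_{M/(P-C_2)}(D)=n_N(D)=1$, contradicting $2\in\tau(D)$.

So some $i$ has $\{2,3\}\subseteq\tau(D_i)$, and $1\notin\tau(D_i)$ by Step 5. Then by Step 3 $D_i$ is a circuit of $M/(C_2\cup C_3)$, hence of $\Phi$, and its complement $C_1\cup D^i$ is a hyperplane of $\Phi^*$ containing $S$. By (c), (d) the unique hyperplane containing $S$ is $S\cup D'$. But $D'\ne\emptyset$ is disjoint from $C_1\cup D^i$, a contradiction.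

**Step 12. $D'\in\mathcal F$, so $D$ and $D'$ play symmetric roles in $\Phi^*$.** By Step 11 and (F1), applied to $D'$ as a circuit of $N/D$, $D'$ is a circuit of $N$. By Step 9 it is independent in $M/(R-S)$, hence in $M/(P-C_1)$, and independent in $M/(R-C_3)$, hence in $M/(P-C_3)$. So $\{1,3\}\subseteq\tau(D')$, and Step 5 gives $\tau(D')=\{1,3\}$ and $D'\in\mathcal F$. Now $r_\Phi(C_1\cup D')=(|C_1|-1)+(|D'|-1)$, so the computation (b) gives $r_{\Phi^*}(D)=1$. Also $\Phi\backslash D=(M/(C_2\cup C_3))|(C_1\cup D')$, so the argument of (c) shows that for every $T\in\Pi_1(D')$ the set $T\cup D$ is a hyperplane of $\Phi^*$.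

**Step 13. A hyperplane inside $C_1$ that misses half of $S$.** By (d) choose $s_1,s_2\in S$ non-parallel in $\Phi^*$, and let $T_1,T_2\in\Pi_1(D')$ contain $s_1,s_2$ respectively. Below, $\mathrm{cl}=\mathrm{cl}_{\Phi^*}$.

* $T_1\ne T_2$: otherwise the hyperplanes $S\cup D'$ and $T_1\cup D$ both contain $\{s_1,s_2\}$ and are equal, although $D\ne\emptyset$ is disjoint from $S\cup D'$. So $T_1\cap T_2=\emptyset$.
* $T_1\not\subseteq S$: otherwise, as $D'\in\mathcal F$, minimality of $|S|$ gives $T_1=S\ni s_2$, contradicting $s_2\in T_2$. Likewise $T_2\not\subseteq S$.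

Choose $t_1\in T_1-S$, $t_2\in T_2-S$, and let $\alpha=\mathrm{cl}\{s_1,t_2\}$, $\beta=\mathrm{cl}\{s_2,t_1\}$. (In the graph these are the two pairs of opposite arcs.)

* *$\alpha$ and $\beta$ are hyperplanes.* $s_1,t_2$ are not parallel, since $\mathrm{cl}\{s_1\}\subseteq S\cup D'\not\ni t_2$. Likewise $\mathrm{cl}\{s_2\}\subseteq S\cup D'\not\ni t_1$.
* *$\alpha\cap D'=\emptyset$.* If $d'\in\alpha\cap D'$, then $\{s_1,d'\}$ has rank $2$, as $\mathrm{cl}\{d'\}\subseteq D\cup D'\not\ni s_1$. Both $\alpha$ and $S\cup D'$ contain it, so $\alpha=S\cup D'\not\ni t_2$, a contradiction.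
* *$\alpha\cap D=\emptyset$.* If $d\in\alpha\cap D$, then $\{s_1,d\}$ has rank $2$, as $\mathrm{cl}\{d\}\subseteq D\cup D'\not\ni s_1$. Both $\alpha$ and $T_1\cup D$ contain it, so $\alpha=T_1\cup D\not\ni t_2$, since $t_2\in T_2$; a contradiction.
* *$\beta\cap(D\cup D')=\emptyset$.* If $d'\in\beta\cap D'$, then $\{s_2,d'\}$ has rank $2$ and $\beta=S\cup D'\not\ni t_1$. If $d\in\beta\cap D$, then $\{s_2,d\}$ has rank $2$ and $\beta=T_2\cup D\not\ni t_1$. Both are contradictions.
* *$\alpha\cap\beta\cap S=\emptyset$.* The hyperplanes $\alpha$ and $S\cup D'$ are distinct because of $t_2$, so their intersection is a flat of rank $1$ containing $s_1$, and $\alpha\cap S$ lies in the parallel class of $s_1$. Similarly $\beta\cap S$ lies in the parallel class of $s_2$, which is different.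

So $\alpha,\beta\subseteq C_1$ and $S\subseteq(C_1-\alpha)\cup(C_1-\beta)$. Hence $\rho(C_1-\alpha)+\rho(C_1-\beta)\ge\rho(S)$, and by (9) some $\gamma\in\{\alpha,\beta\}$ has
$$\rho(C_1-\gamma)\ge\tfrac12\rho(S)\ge\tfrac\kappa4-\tfrac\eta2. \tag{11}$$
As $\gamma\subseteq C_1$ is a hyperplane of $\Phi^*$, its complement
$$X_\gamma=(C_1-\gamma)\cup D\cup D'$$
is a circuit of $\Phi$, i.e. of $M/(C_2\cup C_3)$.

## 11. Lifting $X_\gamma$ through $C_2$ and $C_3$

We undo the contractions of $C_2$ and $C_3$ one at a time. Each time (F3) adds half of a circuit, provided that the current circuit becomes independent. Nullity counts and (F0) show that it does: $D$ touches $C_2$ and not $C_3$, while $D'$ touches $C_3$ and not $C_2$.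

**Step 14. Through $C_2$: $X_\gamma$ is independent in $M/C_3$.** Since $2\notin\tau(D')$, $D'$ is a circuit of $M/(C_1\cup C_3)$ and $n_{M/C_3}(C_1\cup D')=2$. Since $2\in\tau(D)$, $n_{M/C_3}(C_1\cup D)=1$, while $n_{M/(C_2\cup C_3)}(C_1\cup D)=1+n_N(D)=2$. Now $n_{M/C_3}(C_1\cup D\cup D')\le n(\Phi)=3$. If it were $3$, then $C_2$ would be skew to $C_1\cup D\cup D'$, hence to $C_1\cup D$, in $M/C_3$, and the two nullities of $C_1\cup D$ would agree, giving $1=2$. So
$$n_{M/C_3}(C_1\cup D\cup D')=2=n_{M/C_3}(C_1\cup D').$$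
By (F0), no circuit of $(M/C_3)|(C_1\cup D\cup D')$ meets $D$. As $X_\gamma\supseteq D\ne\emptyset$, $X_\gamma$ is not a circuit of $M/C_3$; being a circuit of $(M/C_3)/C_2$, it is independent in $M/C_3$ by (F1).

By (F3) in $M/C_3$ (with $C_2$ and $X_\gamma$) and (8), there is $S_2\subseteq C_2$ with $\rho(C_2-S_2)\ge\frac12\rho(C_2)$ such that $X'=X_\gamma\cup(C_2-S_2)$ is a circuit of $M/C_3$.

**Step 15. Through $C_3$: $X'$ is independent in $M$.** Since $3\notin\tau(D)$, $D$ is a circuit of $M/(C_1\cup C_2)$ and $n_M(C_1\cup C_2\cup D)=2+1=3$. Also $n_{M/C_3}(C_1\cup C_2\cup D\cup D')=n_{M/C_3}(C_2)+n(\Phi)=1+3=4$, so $n_M(C_1\cup C_2\cup D\cup D')\le4$. If it were $4$, then $C_3$ would be skew in $M$ to $C_1\cup C_2\cup D\cup D'$, hence to $C_1\cup C_2\cup D'$: that is, $r(P\cup D')=r(C_3)+r(C_1\cup C_2\cup D')$. Subtracting $r(P)=r(C_3)+r(C_1\cup C_2)$ gives $r_{M/(C_1\cup C_2)}(D')=r_N(D')=|D'|-1$, so $D'$ is dependent in $M/(P-C_3)$, contradicting $3\in\tau(D')$. So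
$$n_M(C_1\cup C_2\cup D\cup D')=3=n_M(C_1\cup C_2\cup D).$$
By (F0), no circuit of $M|(C_1\cup C_2\cup D\cup D')$ meets $D'$. So $X'\supseteq D'$ is not a circuit of $M$, and by (F1) it is independent in $M$.

**Step 16. The contradiction.** By (F3) in $M$ (with $C_3$ and $X'$) and (8), there is $S_3\subseteq C_3$ with $\rho(C_3-S_3)\ge\frac12\rho(C_3)$ such that
$$X=(C_1-\gamma)\cup(C_2-S_2)\cup(C_3-S_3)\cup D\cup D'$$
is a circuit of $M$. By (7) and (11),
$$\rho(X)\ge\Bigl(\frac\kappa4-\frac\eta2\Bigr)+\frac{\kappa-x_2}2+\frac{\kappa-x_3}2-\delta\ \ge\ \frac54\kappa-\frac32\eta\ >\ \kappa ,$$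
where the second inequality uses $\frac{x_2}2+\frac{x_3}2+\delta\le\eta$ and the last uses $\eta<\kappa/6$. This contradicts (4). Lemma 3 is proved, and with it Proposition 4, Theorem B and Theorem A: every matroid with a circuit and circumference $k$ satisfies $\mathrm{bw}(M)\le18(k-1)+1\le18k$. $\blacksquare$
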